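# Parabolic restriction preserves unitarity for rational Cherednik algebras

## 1. Complex reflection groups, the algebra $H_c(W,\mathfrak h)$, and category $\mathcal O$

**Definition 1 (complex reflection group).** Let $\mathfrak h$ be a finite-dimensional complex vector space. A complex reflection is an invertible linear map $s$ of finite order such that $s-1$ has rank one. A complex reflection group is a finite group $W\subset GL(\mathfrak h)$ generated by the set $S$ of complex reflections that it contains; $\mathfrak h$ is its reflection representation.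

For $s\in S$ choose $\alpha_s\in\mathfrak h^*$ and $\alpha_s^\vee\in\mathfrak h$ spanning the image of $s-1$ on $\mathfrak h^*$ and on $\mathfrak h$, normalized by $\alpha_s(\alpha_s^\vee)=2$ (possible because $s$ is diagonalizable), and let $s\alpha_s=\lambda_s\alpha_s$. The fixed hyperplane of $s$ is $\ker\alpha_s$. Since $s$ and $s^{-1}$ have the same images, we may take $\alpha_{s^{-1}}=\alpha_s$ and $\alpha^\vee_{s^{-1}}=\alpha_s^\vee$; also $\lambda_{s^{-1}}=\lambda_s^{-1}=\overline{\lambda_s}$. For $x\in\mathfrak h^*$, $y\in\mathfrak h$,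
$$sx=x-\tfrac{1-\lambda_s}2\,x(\alpha_s^\vee)\alpha_s,\qquad s^{-1}y=y-\tfrac{1-\lambda_s}{2}\,\alpha_s(y)\alpha^\vee_s .\tag{1}$$
Indeed, both sides agree on the fixed hyperplanes, and on $\alpha_s$, respectively $\alpha_s^\vee$, both give multiplication by $\lambda_s$.

*Example.* For $W=S_n$ acting on vectors with coordinate sum zero, the reflections are the transpositions $s=(ij)$, with $\alpha_s=x_i-x_j$, $\alpha_s^\vee=e_i-e_j$ and $\lambda_s=-1$.

**Definition 2 (rational Cherednik algebra).** Let $c:S\to\mathbb C$ be invariant under conjugation by $W$. The algebra $H_c=H_c(W,\mathfrak h)$ is generated by $\mathfrak h$, $\mathfrak h^*$ and $W$, with the relations $gxg^{-1}=g(x)$, $gyg^{-1}=g(y)$, $[x,x']=[y,y']=0$ and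
$$[y,x]=x(y)-\sum_{s\in S}c_s\,\alpha_s(y)\,x(\alpha_s^\vee)\,s .\tag{2}$$

Put $a_s=\frac{2c_s}{1-\lambda_s}$; this is conjugation invariant. For $f\in\mathbb C[\mathfrak h]$ we have
$$[y,f]=\partial_yf-\sum_{s\in S}a_s\,\alpha_s(y)\,\frac{f-s(f)}{\alpha_s}\,s .\tag{3}$$
For $f=x$ linear this is (2), because $\frac{x-sx}{\alpha_s}=\frac{1-\lambda_s}2x(\alpha_s^\vee)$ by (1). If (3) holds for $f$ and $h$, it holds for $fh$: we have $[y,fh]=[y,f]h+f[y,h]$, and
$$\frac{f-s(f)}{\alpha_s}\,s\,h+f\,\frac{h-s(h)}{\alpha_s}\,s=\frac{fh-s(f)s(h)}{\alpha_s}\,s .$$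
The difference quotients of a product are
$$\frac{f_1\cdots f_N-s(f_1\cdots f_N)}{\alpha_s}=\sum_{j=1}^N s(f_1)\cdots s(f_{j-1})\,\frac{f_j-s(f_j)}{\alpha_s}\,f_{j+1}\cdots f_N .\tag{4}$$
So if $J$ is an ideal of $\mathbb C[\mathfrak h]$ stable under $s$, the difference quotient maps $J^N$ into $J^{N-1}$. We use this several times.

**Definition 3 (category $\mathcal O$).** $\mathcal O_c(W,\mathfrak h)$ is the category of $H_c$-modules that are finitely generated over $\mathbb C[\mathfrak h]$ and on which $\mathfrak h$ acts locally nilpotently.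

*Running example.* Let $W=\{1,s\}$ act on $\mathfrak h=\mathbb C$ by $\pm1$, with $x(y)=1$. Take $\alpha_s=x$, $\alpha_s^\vee=2y$; then $\lambda_s=-1$, $a_s=c$ and $[y,x]=1-2cs$. The module $M(\mathrm{triv})=\mathbb C[x]$ has $s$ acting by $f(x)\mapsto f(-x)$ and, by (3),
$$yf=f'-c\,\frac{f(x)-f(-x)}x,\qquad yx^k=d_kx^{k-1},\qquad d_k=\begin{cases}k,&k\text{ even},\\k-2c,&k\text{ odd}.\end{cases}$$
The module $M(\mathrm{sgn})=\mathbb C[x]v$, with $sv=-v$ and $yv=0$, has $y(fv)=\big(f'+c\,\frac{f(x)-f(-x)}{x}\big)v$.

## 2. Contravariant forms and unitary modules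

Fix a $W$-invariant positive definite Hermitian form $\langle\,,\rangle$ on $\mathfrak h$, linear in the first slot, and write $|z|^2=\langle z,z\rangle$. Let $T:\mathfrak h\to\mathfrak h^*$ be the antilinear, $W$-equivariant bijection $(Ty)(v)=\langle v,y\rangle$, and write $x_y=Ty$. The form $T\alpha_s^\vee$ spans the image of $s-1$ on $\mathfrak h^*$, so $T\alpha_s^\vee=r\alpha_s$; evaluating at $\alpha_s^\vee$ gives $r=|\alpha_s^\vee|^2/2>0$.

As always for unitary modules we assume $c_{s^{-1}}=\overline{c_s}$. This is the condition under which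
$$y^*=x_y,\qquad x_y^*=y,\qquad g^*=g^{-1}\tag{5}$$
extends to an antilinear anti-involution of $H_c$. The point to check is (2). Applying $*$ to $[y,x_v]$ gives $[v,x_y]=x_y(v)-\sum_sc_s\alpha_s(v)x_y(\alpha_s^\vee)s$. Applying it to the right side gives $\overline{x_v(y)}-\sum_s\overline{c_s\,\alpha_s(y)x_v(\alpha_s^\vee)}\,s^{-1}$. Here $\overline{x_v(y)}=\langle v,y\rangle=x_y(v)$, and since $\alpha_s(y)=r^{-1}\langle y,\alpha_s^\vee\rangle$, the conjugate of $\alpha_s(y)x_v(\alpha_s^\vee)$ is $r^{-1}\langle\alpha_s^\vee,y\rangle\langle v,\alpha_s^\vee\rangle=x_y(\alpha_s^\vee)\alpha_s(v)$. The two sides agree exactly when $\overline{c_s}=c_{s^{-1}}$. We also record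
$$\overline{a_s}=\frac{2\overline{c_s}}{1-\overline{\lambda_s}}=a_{s^{-1}} .\tag{6}$$

**Definition 4 (contravariant, unitary).** A Hermitian form on an $H_c$-module, linear in the first slot, is contravariant if $(av,w)=(v,a^*w)$ for all $a\in H_c$. A module in $\mathcal O_c$ is unitary if it carries a positive definite contravariant Hermitian form. (Such modules are studied in the work of Etingof–Stoica–Griffeth on unitary representations of rational Cherednik algebras.)

*Example.* Let $W=\{1,s\}$, $|y|=1$, $c$ real, so $x_y=x$. On $M(\mathrm{triv})$ a contravariant form with $(1,1)=1$ satisfies $(x^k,x^k)=(x^{k-1},yx^k)=d_k(x^{k-1},x^{k-1})$, so $(x^k,x^k)=d_1\cdots d_k$, and different powers are orthogonal. Hence $M(\mathrm{triv})$ is unitary exactly when $d_1=1-2c>0$, that is, $c<\frac12$.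

*Example.* For $c=0$ and any $W$, the module $\mathbb C[\mathfrak h]$ with $y=\partial_y$ is unitary. In orthonormal coordinates put $(x^a,x^b)=\delta_{ab}\,a!$ for multi-indices; then $(x_if,g)=(f,\partial_ig)$. This form is $W$-invariant: for $g\in W$ the form $(gf,gh)$ satisfies the same adjunction rule and is $1$ on $(1,1)$, and such a form is unique.

## 3. Parabolic subgroups, completions, and the functor $Res$

**Definition 5 (parabolic subgroup).** A parabolic subgroup $W'$ of $W$ is the stabilizer of a point of $\mathfrak h$. Put $S'=S\cap W'$, let $\mathfrak h^{W'}$ be the fixed space, $\mathfrak h_{W'}$ its orthogonal complement, identified with $\mathfrak h/\mathfrak h^{W'}$ and carrying the restricted form, and let $Y=\mathfrak h^{W'}_{reg}$ be the set of points with stabilizer exactly $W'$. Let $c'$ be the restriction of $c$ to $S'$.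

By Steinberg's theorem the stabilizer of a point is generated by the reflections it contains. Hence $Y$ is the set of $z\in\mathfrak h^{W'}$ with $\alpha_s(z)\ne0$ for all $s\in S\setminus S'$. It is the complement of finitely many hyperplanes in $\mathfrak h^{W'}$, so it is connected, and it is stable under multiplication by positive reals. For $z\in Y$ and $s\in S$,
$$sz=z\iff s\in S'\iff\alpha_s(z)=0\iff\alpha_s|_{\mathfrak h^{W'}}=0\iff\langle\alpha_s^\vee,z\rangle=0 .\tag{7}$$
The last equivalence holds because $T\alpha_s^\vee$ is a positive multiple of $\alpha_s$.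

*Example.* Let $W=S_3$ act on triples with sum $0$ and let $W'=\langle(12)\rangle$, the stabilizer of $(1,1,-2)$. Then $\mathfrak h^{W'}=\{(a,a,-2a)\}$, $Y=\{a\ne0\}$ and $\mathfrak h_{W'}=\mathbb C(1,-1,0)$. The reflections outside $S'$ are $(13)$ and $(23)$.

**Definition 6 (local systems, monodromy, unitary objects).** $Loc(Y)$ is the category of local systems on $Y$. Parallel transport along loops turns a local system into a representation of $\pi_1(Y)$, and this is the functor $Mon:Loc(Y)\to Rep\,\pi_1(Y)$. A representation of $\pi_1(Y)$ is unitary if it carries a positive definite invariant Hermitian form. For a finite set $I$, an object $\bigoplus_{i\in I}M_i\boxtimes V_i$ of $\mathcal O_{c'}(W',\mathfrak h/\mathfrak h^{W'})\boxtimes Rep\,\pi_1(Y)$ is called unitary if and only if the $M_i$ and the $V_i$ are unitary in their categories.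

*Example.* A one-dimensional representation of $\mathbb Z$ in which $1$ acts by $\zeta$ is unitary if and only if $|\zeta|=1$. The representation on $\mathbb C^2$ in which $1$ acts by a nontrivial unipotent Jordan block is not unitary, since unitary matrices are diagonalizable.

Unitarity in $\mathcal O_{c'}(W',\mathfrak h_{W'})$ refers to the restricted form on $\mathfrak h_{W'}$. The choice of invariant form does not matter; we check this at the end of Section 7.

**Definition 7 (the functor $Res$).** For $z\in Y$ let $\mathfrak m_z\subset\mathbb C[\mathfrak h]$ be its maximal ideal and $\widehat M_z=\varprojlim M/\mathfrak m_z^NM$. Let $I$ be the ideal of the finite set $Wz$. It is $W$-stable, so (3) and (4) give $yI^NM\subset I^{N-1}M$. Hence $H_c$ acts on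
$$\varprojlim M/I^NM=\bigoplus_{z'\in Wz}\widehat M_{z'},$$
where the decomposition is the Chinese remainder theorem. Let $e_{z'}$ be the projections. By Bezrukavnikov–Etingof (*Selecta Math.* 14 (2009), Theorem 3.2), $\widehat M_z$ is a module over $H_{c'}(W',\mathfrak h)=H_{c'}(W',\mathfrak h_{W'})\otimes D(\mathfrak h^{W'})$ in which $x\in\mathfrak h^*$ and $g\in W'$ act naturally and $y\in\mathfrak h$ acts by the operator $y'$ determined by
$$e_z\,ym=y'e_zm+\sum_{s\in S\setminus S'}a_s\frac{\alpha_s(y)}{\alpha_s}\,(e_zsm-e_zm),\qquad m\in\bigoplus_{z'}\widehat M_{z'} .\tag{8}$$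
Here $\alpha_s$ is invertible on $\widehat M_z$ because $\alpha_s(z)\neq0$. Then $Res_z(M)$ is the space of $v\in\widehat M_z$ such that $y'v=0$ for $y\in\mathfrak h^{W'}$ and $y'$ is nilpotent on $v$ for $y\in\mathfrak h_{W'}$. Letting $z$ vary over $Y$, with the connection given by the $y'$, $y\in\mathfrak h^{W'}$ (loc. cit., Section 3), one obtains a local system with fibres in $\mathcal O_{c'}(W',\mathfrak h_{W'})$, that is, an object
$$Res(M)\in\mathcal O_{c'}(W',\mathfrak h/\mathfrak h^{W'})\boxtimes Loc(Y),$$
and $Res'$ is its composition with $Mon$.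

If $m\in\widehat M_z$ and $s\notin W'$, then $sm\in\widehat M_{sz}$ with $sz\ne z$, so $e_zsm=0$. Thus (8) gives
$$y^\flat:=e_z\,y\,e_z|_{\widehat M_z}=y'-\omega(y),\qquad\omega(y)=\sum_{s\in S\setminus S'}a_s\frac{\alpha_s(y)}{\alpha_s}.\tag{9}$$
The difference between the compression $y^\flat$ and the operator $y'$ will matter a great deal.

*Example.* Let $c=0$, $M=\mathbb C[\mathfrak h]$. Then $y'=\partial_y$ on formal power series at $z$, and $Res_z(M)$ consists of the polynomials in $T(\mathfrak h_{W'})$: constant along $\mathfrak h^{W'}$ and polynomial across it. The local system is constant.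

*Example.* Let $W=\{1,s\}$, $W'=1$, $Y=\mathbb C^\times$. Every vector of $\widehat M_z$ killed by $y'$ is allowed, and (8) says $y'm=ym+\frac cx(m-sm)$ for $m\in M$. On $M(\mathrm{triv})$ this is $y'=\frac{d}{dx}$, so the monodromy is trivial. On $M(\mathrm{sgn})$ we have
$$y'(fv)=\Big(f'+c\,\frac{f(x)-f(-x)}x+c\,\frac{f(x)+f(-x)}x\Big)v=\Big(f'+\frac{2c}xf\Big)v,$$
with flat section $x^{-2c}v$ and monodromy $e^{-4\pi ic}$, unimodular because $c$ is real.

**Definition 8 (the functor $KZ$).** Let $W'=1$ and $\mathfrak h_{reg}=\mathfrak h_{reg}^{1}$. The bundle $M|_{\mathfrak h_{reg}}$ with its flat connection $y'=y+\sum_sa_s\frac{\alpha_s(y)}{\alpha_s}(1-s)$ is $W$-equivariant, so it descends to $\mathfrak h_{reg}/W$, and $KZ(M)$ is the monodromy representation of $\pi_1(\mathfrak h_{reg}/W)$ so obtained.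

*Example.* For $M(\mathrm{sgn})$ as above, transport along the half circle from $z$ to $-z$ sends $v$ to $e^{-2\pi ic}v$, and the identification of the fibres at $-z$ and $z$ by $s^{-1}$ contributes $-1$. So the generator of $\pi_1(\mathbb C^\times/\pm1)$ acts by $-e^{-2\pi ic}$.

## 4. Does $Res'$ preserve unitarity? The statement

The question is this: if $M\in\mathcal O_c(W,\mathfrak h)$ is unitary, must $Res'(M)$ be unitary? It comes from Emanuel Stoica, "Unitary representations of Hecke algebras of complex reflection groups", arXiv:0910.0680 (2009); the case $W=S_n$, $W'=1$ is known. The answer is yes, for every complex reflection group and every parabolic subgroup.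

**Theorem 1.** Let $M\in\mathcal O_c(W,\mathfrak h)$ be unitary. The local system $z\mapsto R_z$ on $\mathfrak h^{W'}_{reg}$ with fibres in $\mathcal O_{c'}(W',\mathfrak h/\mathfrak h^{W'})$ that represents $Res(M)$ carries a positive definite Hermitian form which is flat and contravariant for $H_{c'}(W',\mathfrak h/\mathfrak h^{W'})$. Consequently $Res'(M)\cong\bigoplus_{i\in I}M_i\boxtimes V_i$ with $I$ finite, all $M_i$ irreducible unitary and all $V_i$ unitary.

**Theorem 2 (complement).** The form in Theorem 1 can be chosen $N_W(W')$-invariant. For $W'=1$ it descends to $\mathfrak h_{reg}/W$, so $KZ(M)$ is a unitary representation of $\pi_1(\mathfrak h_{reg}/W)$.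

## 5. The cases $c=0$ and $W=\{1,s\}$, and the size of the reflection terms

A positive form lives on $M$; the restriction lives in the completion $\widehat M_z$. One would like to extend the form by continuity. This fails at once: for $W=\{1,s\}$, $c=0$, $M=\mathbb C[x]$ we have $(x-z)^N\to0$ in $\widehat M_z$, but $((x-z)^N,(x-z)^N)=\sum_k\binom Nk^2|z|^{2(N-k)}k!\ge N!$. The form is not continuous in the $\mathfrak m_z$-adic topology. We should therefore use functionals on the completion. Through the form they become vectors in a completion of $M$ of another kind, namely the product of its graded pieces, and these vectors have honest norms.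

**The case $c=0$.** Let $M=\mathbb C[\mathfrak h]$ with the form of Section 2. The functional "evaluate at $z$" is $m\mapsto(m,e^{x_z})$. Indeed $\partial_ye^{x_z}=\langle y,z\rangle e^{x_z}$, so $(x_ym,e^{x_z})=(m,\partial_ye^{x_z})=\langle z,y\rangle(m,e^{x_z})=x_y(z)(m,e^{x_z})$. Hence
$$\|e^{x_z}\|^2=e^{|z|^2},\qquad e^{-|z|^2}\big|(s\,e^{x_z},e^{x_z})\big|=e^{-|z|^2}\big|e^{\langle z,sz\rangle}\big|=e^{-\frac12|z-sz|^2}.$$
Two facts are visible: the norm has size $e^{|z|^2}$, and after this factor is removed, vectors attached to different points of an orbit are nearly orthogonal far from the origin. For a parabolic $W'$, the vectors $pe^{x_z}$ with $p,q$ polynomials in $T(\mathfrak h_{W'})$ satisfy $e^{-|z|^2}(pe^{x_z},qe^{x_z})=(p,q)$. So for $c=0$ the normalized form at a single point $z$ is already flat and contravariant.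

**The case $W=\{1,s\}$, $M=\mathbb C[x]$, $c<\frac12$, $W'=1$.** Let $n_k=d_1\cdots d_k=(x^k,x^k)$. Evaluation at $z$ is given by $E_z=\sum_k\bar z^kx^k/n_k$, which satisfies $yE_z=\bar zE_z$. Put $\rho=|z|^2$ and let $P_+$, $P_-$ be the sums of $\rho^k/n_k$ over even and odd $k$. Then
$$N:=\|E_z\|^2=P_++P_-,\qquad\Delta:=(sE_z,E_z)=P_+-P_- .$$
From $d_k=k$ ($k$ even) we get $P_+'=P_-$, and from $d_k=k-2c$ ($k$ odd) we get $P_-'=P_++\frac{2c}\rho P_-$. So $N'=N+\frac c\rho(N-\Delta)$ and $\Delta'=-\Delta-\frac c\rho(N-\Delta)$. For $Q=\rho^{-c}e^{-\rho}N$ and $q=\rho^{-c}e^{-\rho}\Delta$ this becomes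
$$Q'=-\frac c\rho\,q,\qquad q'=-2q-\frac c\rho\,Q,\qquad|q|\le Q,\quad Q>0 .\tag{10}$$
Note that $Q=e^{-|z|^2}\|F_z\|^2$ with $F_z=\bar z^{-c}E_z$. The vector $F_z$ represents $m\mapsto z^{-c}m(z)$, and $\partial_z(z^{-c}m)=z^{-c}(m'-\frac czm)$. So $F_z$ is flat for the connection dual to $y^\flat=y'-\frac cx$ of (9), while $E_z$ is flat for the one dual to $y'$.

Now try to use $e^{-|z|^2}\|F_z\|^2$ at a fixed $z$ as a form on the local system. If $c\ne0$ it is not flat: were $Q$ constant, (10) would give $q=0$ and then $Q=0$. The obstruction is the reflection term $-\frac c\rho q$, and it is small when $\rho$ is large. So let $\rho\to\infty$. The available bound is $|q|\le Q$, hence $|Q'|\le\frac{|c|}\rho Q$. This is where the direct estimate stops: $1/\rho$ is not integrable, and the inequality alone permits $Q$ to behave like any $\rho^{\pm|c|}$.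

The way past this point is the second equation of (10). The damping $-2q$, which is the near-orthogonality seen for $c=0$, forces $q$ to be small compared with $Q$. By the first bound, $Q(\sigma)\le(\rho/\sigma)^{|c|}Q(\rho)$ for $1\le\sigma\le\rho$. Solving for $q$,
$$|q(\rho)|\le e^{-2(\rho-1)}Q(1)+|c|\int_1^\rho e^{-2(\rho-\sigma)}\frac{Q(\sigma)}\sigma d\sigma\le Q(\rho)\Big[e^{-2(\rho-1)}\rho^{|c|}+|c|\int_1^\rho e^{-2(\rho-\sigma)}\Big(\frac\rho\sigma\Big)^{|c|}\frac{d\sigma}\sigma\Big].$$
The part $\sigma\ge\rho/2$ of the integral is at most $2^{|c|}\frac2\rho\cdot\frac12$, and the part $\sigma<\rho/2$ is at most $\rho^{|c|+1}e^{-\rho}$. So $|q|\le CQ/\rho$ and $|Q'|\le CQ/\rho^2$. Thus $\log Q$ converges: $Q$ has a finite positive limit.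

The same computation shows that the twist is necessary. Since $e^{-\rho}\|E_z\|^2=\rho^cQ$ behaves like a positive constant times $\rho^c$, the vectors $E_z$, flat for the dual of $y'$, give no finite positive limit when $c\neq0$.

The general proof follows this computation. We take joint generalized eigenvectors $F_z$ of the $y$'s, transported so as to be flat for the connection dual to $y^\flat$, and show that $e^{-t^2|z|^2}(F_{tz},G_{tz})$ converges as $t\to\infty$ to a flat, contravariant, positive definite form. At the end we pass from $y^\flat$ back to $y'$.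

## 6. $Res(M)$ as the nilpotent part of a flat family of fibres

**Step 1: extend $y'$ to a localization of $M$.** This step puts the operators at all $z\in Y$ into one module. For $m\in M$, (8) reads
$$y'm=ym+\sum_{s\in S\setminus S'}a_s\frac{\alpha_s(y)}{\alpha_s}(m-sm).\tag{11}$$
For $f\in\mathbb C[\mathfrak h]$ this implies
$$y'(fm)=f\,y'm+(\partial_yf)m-\sum_{s\in S'}a_s\,\alpha_s(y)\,\frac{f-s(f)}{\alpha_s}\,sm.\tag{12}$$
Indeed, expand $y(fm)$ by (3). For $s\in S\setminus S'$ the two contributions, apart from the factor $a_s\alpha_s(y)/\alpha_s$, are $-(f-s(f))sm$ from (3) and $fm-s(f)sm$ from (11), with sum $f(m-sm)$.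

For a reflection hyperplane $H$ let $\alpha_H\in\mathfrak h^*$ have norm $1$ and kernel $H$. The group $W'$ permutes the hyperplanes $H\not\supset\mathfrak h^{W'}$, so some power $\delta=\big(\prod_{H\not\supset\mathfrak h^{W'}}\alpha_H\big)^k$, $k\ge1$, is $W'$-invariant. View (11) as a map $M\to M[\delta^{-1}]$. By (12), $[y',\delta]=\partial_y\delta$, and we set $y'(\delta^{-n}m)=\delta^{-n}y'm-n\delta^{-n-1}(\partial_y\delta)m$. This does not change when $(n,m)$ is replaced by $(n+1,\delta m)$. If $\delta^jm=0$, then $0=\delta\,y'(\delta^jm)=\delta^{j+1}y'm+j(\partial_y\delta)\delta^jm=\delta^{j+1}y'm$, so $y'm=0$ in $M[\delta^{-1}]$. Hence $y'$ is well defined on $M[\delta^{-1}]$, independently of $z\in Y$, and (12) persists.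

**Step 2: the bundles $\mathcal M_N$.** Here we filter by infinitesimal neighborhoods of $\mathfrak h^{W'}$. Let $\mathfrak n\subset\mathbb C[\mathfrak h]$ be the ideal of $\mathfrak h^{W'}$; it is generated by $T(\mathfrak h_{W'})$. Let $\mathbb C[\mathfrak h^{W'}]\subset\mathbb C[\mathfrak h]$ via the orthogonal projection, so it is generated by $T(\mathfrak h^{W'})$. Since $\mathbb C[\mathfrak h]/\mathfrak n^N$ is finite over $\mathbb C[\mathfrak h^{W'}]$, so is $M/\mathfrak n^NM$. Let
$$\mathcal M_N=(M/\mathfrak n^NM)|_Y,$$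
a coherent $\mathcal O_Y$-module. It is also $M[\delta^{-1}]/\mathfrak n^NM[\delta^{-1}]$, because modulo the nilpotent ideal $\mathfrak n/\mathfrak n^N$ the function $\delta$ equals its restriction to $\mathfrak h^{W'}$, whose nonvanishing set is $Y$. By (12):

* For $y\in\mathfrak h^{W'}$ we have $\alpha_s(y)=0$ for $s\in S'$, so $[y',f]=\partial_yf$ for all $f$. Moreover $\partial_y$ kills $T(\mathfrak h_{W'})$, so $y'$ preserves $\mathfrak n^NM[\delta^{-1}]$ and acts on $\mathcal M_N$.
* For $y\in\mathfrak h_{W'}$ and $f\in\mathbb C[\mathfrak h^{W'}]$ we have $\partial_yf=0$ and $s(f)=f$ for $s\in S'$, so $y'$ commutes with $\mathbb C[\mathfrak h^{W'}]$. By (4) for the $W'$-stable ideal $\mathfrak n$, $y'$ induces a map $\mathcal M_{N+1}\to\mathcal M_N$.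

The relations of $H_{c'}(W',\mathfrak h)$ hold on the $\mathcal M_N$ (with the shifts of $N$ just described). They hold on each $\widehat M_z$, hence in the completion $\varprojlim_kM/(\mathfrak n^N+\mathfrak m_z^k)M$ of $\mathcal M_N$ at each $z\in Y$, and a section of a coherent sheaf that vanishes in all completions at points of $Y$ is zero. In particular the $y'$, $y\in\mathfrak h^{W'}$, commute and satisfy the Leibniz rule: they form a flat connection $\nabla$ on $\mathcal M_N$. A coherent module with a connection is locally free, so $\mathcal M_N$ is a vector bundle. The relations also show that $\nabla$ commutes with $W'$, with $T(\mathfrak h_{W'})$ and with $y'$ for $y\in\mathfrak h_{W'}$.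

**Step 3: comparison with $Res_z(M)$.** We now replace formal horizontal vectors by vectors in fibres. The fibre at $z$ is
$$\mathcal M_{N,z}=M\Big/\Big(\mathfrak n^NM+\sum_{y\in\mathfrak h^{W'}}(x_y-x_y(z))M\Big),$$
of finite dimension. Let $\overline M_z=\varprojlim_N\mathcal M_{N,z}$, an $H_{c'}(W',\mathfrak h_{W'})$-module, and let $R_z\subset\overline M_z$ be the subspace of vectors killed, for some $N$, by all $N$-fold products of operators $y'$, $y\in\mathfrak h_{W'}$.

**Lemma 3.** $Res_z(M)\cong R_z$ as $H_{c'}(W',\mathfrak h_{W'})$-modules, compatibly with parallel transport for $\nabla$.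

*Proof.* The completion $(\mathcal M_N)^\wedge_z$ is free of finite rank over the power series ring $\widehat{\mathcal O}_{Y,z}$ and has a flat connection. Hence evaluation at $z$ is a bijection from its horizontal vectors onto $\mathcal M_{N,z}$, and the horizontal vectors are exactly the germs of analytic flat sections. Since $\mathfrak n^k\subset\mathfrak m_z^k$, the terms with $N=k$ are cofinal in the double limit below, and
$$\varprojlim_N(\mathcal M_N)^\wedge_z=\varprojlim_{N,k}M/(\mathfrak n^N+\mathfrak m_z^k)M=\widehat M_z .$$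
Passing to the limit, evaluation is a bijection from $\{v\in\widehat M_z:y'v=0\ \forall y\in\mathfrak h^{W'}\}$ onto $\overline M_z$. It commutes with $H_{c'}(W',\mathfrak h_{W'})$, whose generators commute with $\nabla$. Now take on both sides the vectors on which the $y'$, $y\in\mathfrak h_{W'}$, are nilpotent. Since these operators commute, nilpotency of each of them on $v$ is the same as vanishing of all long products on $v$. $\square$

So $Res(M)$ is $z\mapsto R_z$ with the parallel transport of $\nabla$, and $Res'(M)$ is $R_b$, for a base point $b\in Y$, with $\pi_1(Y,b)$ acting by monodromy through $H_{c'}(W',\mathfrak h_{W'})$-automorphisms.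

**Step 4: the factor $u$ relating $y'$ and $y^\flat$.** The compressions $y^\flat$ have simple adjoints, the $y'$ define $Res$; this step connects them. For a reflection hyperplane $H$ let $a_H=\sum_{s:\ker\alpha_s=H}a_s$. It is real by (6), since $s$ and $s^{-1}$ have the same hyperplane. Let $z_0\in Y$ and let $U\subset\mathfrak h$ be a ball around $z_0$ avoiding all $H\not\supset\mathfrak h^{W'}$. On $U$ put
$$u=\prod_{H\not\supset\mathfrak h^{W'}}\alpha_H^{a_H}\quad\text{(some branch)},\qquad d\log u=\omega .$$
The form $\omega$ is $W'$-invariant, since $W'$ permutes these hyperplanes and $a_{gH}=a_H$. So $u\circ g$ is a constant times $u$ for $g\in W'$, and the constant is $1$ because $gz_0=z_0$ and $u(z_0)\ne0$. Hence $u$ is $W'$-invariant. Formula (12) holds for analytic and formal $f$ by continuity and gives $[y',u]=\omega(y)u$, so with (9)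
$$y^\flat=u\,y'\,u^{-1}\qquad(y\in\mathfrak h).\tag{13}$$
Since $u$ commutes with $x$ and with $W'$, the operators $(x,g,y^\flat)$ also define an action of $H_{c'}(W',\mathfrak h)$ on $\widehat M_z$. Likewise $\nabla^\flat=(y^\flat)_{y\in\mathfrak h^{W'}}$, where $y^\flat=y'-\omega(y)$ on $\mathcal M_N$, is a flat connection on $\mathcal M_N$ commuting with $W'$, $T(\mathfrak h_{W'})$ and $y^\flat$ for $y\in\mathfrak h_{W'}$. Two branches of $u$ differ by a factor $\exp(2\pi i\sum_Hn_Ha_H)$ with integers $n_H$, which is unimodular because the $a_H$ are real.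

*Example.* For $W=S_3$, $W'=\langle(12)\rangle$ write $x_1=a+b$, $x_2=a-b$, $x_3=-2a$. Up to a constant, $u=\big((x_1-x_3)(x_2-x_3)\big)^c=(9a^2-b^2)^c$. It is even in $b$, as it must be, and it is not a function of $a$ alone: on $\mathcal M_N$ it acts through its class modulo $\mathfrak n^N=(b^N)$.

## 7. The Euler grading and reduction to irreducible $M$

**Step 1: the Euler element.** It will give the grading and the basic norm estimate. Let $y_i$ be an orthonormal basis of $\mathfrak h$ and $x_i=Ty_i$, the dual basis. Put $D_0=\sum_ix_iy_i-\sum_sa_ss$. By (2), $[\sum x_iy_i,x]=x-\sum_sc_sx(\alpha_s^\vee)\alpha_ss$, and by (1), $-a_s[s,x]=c_sx(\alpha_s^\vee)\alpha_ss$; so $[D_0,x]=x$. Similarly $[\sum x_iy_i,y]=-y+\sum_sc_s\alpha_s(y)s\alpha_s^\vee$ and $-a_s[s,y]=-a_s\,s(y-s^{-1}y)=-c_s\alpha_s(y)s\alpha_s^\vee$; so $[D_0,y]=-y$. By (6), $D_0^*=D_0$.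

**Step 2: grading and semisimplicity.** Let $M\in\mathcal O_c$. Since $\mathfrak h$ acts locally nilpotently, $M$ is generated over $\mathbb C[\mathfrak h]$ by a finite-dimensional subspace $V$ stable under $\mathfrak h$ and $W$. Hence $M$ is a quotient of the induced module $\mathbb C[\mathfrak h]\otimes V$. Filtering $V$, the induced module has a finite filtration with subquotients $\mathbb C[\mathfrak h]\otimes\tau$, where $\mathfrak h\tau=0$ and $\tau$ is irreducible over $W$. There $D_0$ is the degree plus a scalar, because $\sum_sa_ss$ is central in $\mathbb C[W]$. So $M$ is the direct sum of finite-dimensional generalized eigenspaces of $D_0$, and the real parts of the eigenvalues are bounded below.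

Let $M$ be unitary. On each finite-dimensional $D_0$-stable subspace $D_0$ is self-adjoint for a positive form. So $D_0$ is diagonalizable with real eigenvalues and orthogonal eigenspaces. A submodule is $D_0$-stable, hence graded with finite-dimensional pieces, so it has an orthogonal complement, which is a submodule by contravariance. As $M$ is noetherian over $\mathbb C[\mathfrak h]$, split off the complement of a maximal proper submodule, which is irreducible, and repeat. The sums of the split-off pieces form an ascending chain, so the process stops, and $M$ is a finite orthogonal sum of irreducibles. Since $Res$ is additive, **from now on $M$ is irreducible**, except where stated. The argument of this step applies equally to $H_{c'}(W',\mathfrak h_{W'})$.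

**Step 3: normalization and the norm estimate.** The lowest eigenspace of $D_0$ is killed by $\mathfrak h$ and $W$-stable, and it generates $M$. So $M=\bigoplus_{k\ge0}M[k]$ with $\dim M[k]<\infty$, where for a suitable real constant
$$D=\sum_ix_iy_i+A,\qquad A=-\sum_sa_ss+\mathrm{const}\in\mathbb C[W],\qquad D|_{M[k]}=k .\tag{14}$$
$W$ acts unitarily, so $\|A\|\le C_A<\infty$. For $v\in M[k]$, $\sum_i\|y_iv\|^2=(\sum_ix_iy_iv,v)=((D-A)v,v)\le(k+C_A)\|v\|^2$. If $G_i\in M[k-1]$ and $v\in M[k]$, then $|(\sum x_iG_i,v)|=|\sum(G_i,y_iv)|\le(\sum\|G_i\|^2)^{1/2}(\sum\|y_iv\|^2)^{1/2}$. Hence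
$$\Big\|\sum_ix_iG_i\Big\|\le\sqrt{k+C_A}\,\Big(\sum_i\|G_i\|^2\Big)^{1/2}.\tag{15}$$

**Step 4: the product completion.** Let $M^c=\prod_kM[k]$; $H_c$ acts on it. The form gives a pairing $M\times M^c\to\mathbb C$, $(m,F)=\sum_k(m_k,F_k)$. Every linear functional on $M$ is $m\mapsto(m,F)$ for a unique $F\in M^c$, and $(am,F)=(m,a^*F)$.

**Independence of the invariant form on $\mathfrak h_{W'}$.** Let $\mathfrak h_{W'}=\bigoplus_i\mathfrak h_i$ be the decomposition into irreducible $W'$-modules. A reflection $s\in S'$ acts nontrivially on exactly one $\mathfrak h_i$, since $s-1$ has rank one, and each $\mathfrak h_i$ is moved by some reflection. So the $\mathfrak h_i$ are pairwise non-isomorphic, and another invariant form is $r_i\langle\,,\rangle$ on $\mathfrak h_i$ with $r_i>0$. Let $D_i$ be the Euler element of Step 1 for the factor $\mathfrak h_i$ and its reflections. The $D_i$ commute, are self-adjoint, and satisfy $[D_i,x]=x$, $[D_i,y]=-y$ for $x\in\mathfrak h_i^*$, $y\in\mathfrak h_i$, while they commute with the other factors. On a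 unitary module they are simultaneously diagonalizable with real eigenvalues and orthogonal eigenspaces. So $\theta=\prod_ir_i^{-D_i}$ is positive and self-adjoint, and $\theta y=r_iy\theta$, $\theta x=r_i^{-1}x\theta$. The form $(v,w)_1=(\theta v,w)$ is positive definite, and $(yv,w)_1=r_i(y\theta v,w)=(v,r_ix_yw)_1$ for $y\in\mathfrak h_i$. This is contravariance for the new form, whose map $T$ is $r_iT$ on $\mathfrak h_i$.

## 8. Joint generalized eigenspaces $E_z$ and the block formula

For $z\in Y$ let
$$E_z=\{F\in M^c:(\mathfrak m_z^NM,F)=0\text{ for some }N\}.$$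
Since $\big((x_y-x_y(z))m,F\big)=\big(m,(y-\langle y,z\rangle)F\big)$, $E_z$ is the joint generalized eigenspace of the $y\in\mathfrak h$ in $M^c$ with eigenvalues $\langle y,z\rangle$. Via the pairing it is the conjugate of the continuous dual of $\widehat M_z$.

*Example.* For $c=0$, $M=\mathbb C[\mathfrak h]$, we have $E_z=\mathbb C[\mathfrak h]\,e^{x_z}$.

**Step 1: the compressed action on $E_z$.** The aim is an $H_{c'}$-action adjoint to $(x,g,y^\flat)$. We have $gE_z=E_{gz}$. By the Chinese remainder theorem $\bigoplus_{z'\in Wz}E_{z'}$ consists of the $F$ with $(I^NM,F)=0$ for some $N$. It is $H_c$-stable, because for $a\in H_c$ there is $k$ with $a^*I^NM\subset I^{N-k}M$. Denote its projections again by $e_{z'}$. They commute with $y\in\mathfrak h$, and they are adjoint to the earlier $e_{z'}$, because $\widehat M_{z'}$ and $E_{z''}$ pair to zero for $z'\ne z''$. Put $x^\flat=e_zxe_z$ on $E_z$. For $m\in\widehat M_z$, $F\in E_z$, $g\in W'$: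
$$(xm,F)=(m,x^*F),\qquad(y^\flat m,F)=(m,x_y^\flat F),\qquad(gm,gF)=(m,F).\tag{16}$$
By Step 4 of Section 6, $(x,g,y^\flat)$ satisfy the relations of $H_{c'}(W',\mathfrak h)$. Taking adjoints and using the anti-involution of $H_{c'}(W',\mathfrak h)$, the operators $(x^\flat,g,y)$ define an $H_{c'}(W',\mathfrak h)$-action on $E_z$.

**Step 2: how $x$ differs from $x^\flat$.** The next lemma computes all off-diagonal blocks of $x$.

**Lemma 4.** For $z\in Y$, $F\in E_z$ and $x\in\mathfrak h^*$,
$$xF=x^\flat F+\sum_{s\in S\setminus S'}a_s\,x(\alpha_s^\vee)\,s\,(\alpha_s^\vee)^{-1}F .\tag{17}$$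

*Proof.* For $s\notin S'$ the element $\alpha_s^\vee\in\mathfrak h$ acts on $E_z$ locally finitely with the single generalized eigenvalue $\langle\alpha_s^\vee,z\rangle\ne0$, by (7); so it is invertible. Let $z'\in Wz$, $z'\ne z$, and $X=e_{z'}x|_{E_z}$. As $e_{z'}$ commutes with $y$ and $sE_z=E_{sz}$,
$$yX-Xy=e_{z'}[y,x]|_{E_z}=-\sum_{s:\,sz=z'}c_s\,\alpha_s(y)\,x(\alpha_s^\vee)\,s .$$
Let $X_0=\sum_{s:\,sz=z'}a_sx(\alpha_s^\vee)\,s\,(\alpha_s^\vee)^{-1}$. Since $ys-sy=s(s^{-1}y-y)=-\frac{1-\lambda_s}2\alpha_s(y)\,s\,\alpha_s^\vee$, and $y$ commutes with $(\alpha_s^\vee)^{-1}$, $X_0$ satisfies the same equation. So $X-X_0:E_z\to E_{z'}$ commutes with all $y\in\mathfrak h$. Some $y$ has different generalized eigenvalues on $E_z$ and $E_{z'}$, so $X=X_0$. Summing over $z'\ne z$ collects exactly the $s$ with $sz\ne z$, that is, $s\in S\setminus S'$. $\square$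

## 9. The flat bundles $E'^{(N)}$ and convergence of their pairings

**Step 1: finite-dimensional pieces dual to the fibres.** For $z\in Y$ let
$$E'_z=\{F\in E_z:\ yF=\langle y,z\rangle F\ \ \forall y\in\mathfrak h^{W'}\},\qquad E'^{(N)}_z=\{F\in E'_z:\ y_1\cdots y_NF=0\ \ \forall y_i\in\mathfrak h_{W'}\}.$$
By adjunction $E'^{(N)}_z$ is the annihilator in $M^c$ of $\mathfrak n^NM+\sum_{y\in\mathfrak h^{W'}}(x_y-x_y(z))M$ (such an annihilating vector lies in $E_z$ automatically, since $\langle v,z\rangle=0$ for $v\in\mathfrak h_{W'}$). So it is the conjugate dual of the fibre $\mathcal M_{N,z}$. It is finite dimensional, $E'_z=\bigcup_NE'^{(N)}_z$, and $\overline M_z$ is the full conjugate dual of $E'_z$. A vector $v\in\mathfrak h$ acts on $E'_z$ as $\langle v,z\rangle+v_\perp$, where $v_\perp$ is the $\mathfrak h_{W'}$-component of $v$.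

*Example.* For $c=0$, $M=\mathbb C[\mathfrak h]$: $E'_z$ consists of $pe^{x_z}$ with $p$ a polynomial in $T(\mathfrak h_{W'})$, and $E'^{(N)}_z$ of those with $\deg p<N$.

**Step 2: the flat structure.** Give $E'^{(N)}$ the flat structure conjugate dual to $(\mathcal M_N,\nabla^\flat)$. A section $F_z$ is flat if and only if, for all sections $m$ of $\mathcal M_N$, the pairing is holomorphic and $\partial_y(m,F_z)=(y^\flat m,F_z)$. By the Leibniz rule it suffices to test the images of $m\in M$, which generate $\mathcal M_N$. For these $(m,F_z)$ must be holomorphic in $z$ with $\partial_y(m,F_z)=(y^\flat m,F_z)=(m,x_y^\flat F_z)$ for $y\in\mathfrak h^{W'}$, by (16). Let $\partial_yf$, $\bar\partial_yf$ denote the coefficients of $\epsilon,\bar\epsilon$ in $f(z+\epsilon y)$. Conjugating, flatness means, componentwise in each $M[k]$,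
$$\partial_yF_z=0,\qquad\bar\partial_yF_z=x_y^\flat F_z\qquad(y\in\mathfrak h^{W'}).\tag{18}$$
The operators $g\in W'$, $x_y$ and $y^\flat$ ($y\in\mathfrak h_{W'}$) commute with $\nabla^\flat$. By (16) their adjoints $g^{-1}$, $y$ and $x_y^\flat$ therefore map flat sections to flat sections. Here $g$ and $y$ preserve $E'^{(N)}$, and $x_y^\flat E'^{(N)}\subset E'^{(N+1)}$ because $y^\flat$ maps $\mathcal M_{N+1}$ to $\mathcal M_N$. In particular, in a flat frame of $E'^{(N)}$ each $y\in\mathfrak h_{W'}$ acts by a constant nilpotent matrix depending linearly on $y$.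

**Step 3: convergence.** Elements of $M^c$ need not have finite norm; we show that those of $E'_z$ do, with uniform bounds.

**Lemma 5.** Let $F_1,\dots,F_d$ be a flat frame of $E'^{(N)}$ over a compact set $K$ (or of a pullback of $E'^{(N)}$ under a smooth map to $Y$, over a compact set), and $m_k=\sup_{K,j}\|F_{j,k}\|$, where $F_{j,k}$ is the component of $F_j$ in $M[k]$. Then $\sum_km_k^2r^k<\infty$ for all $r>0$. Consequently, for $g\in W$ and $x\in\mathfrak h^*$, the series $(gF_i,F_j)=\sum_k(gF_{i,k},F_{j,k})$ and $(gxF_i,F_j)$ converge absolutely and uniformly on $K$, $(gF_i,F_j)$ may be differentiated termwise, and $(aF,G)=(F,a^*G)$ for $a\in\mathfrak h\cup\mathfrak h^*\cup W$ and $F,G$ in the span of the $gF_j$, $g\in W$.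

*Proof.* The components are continuous in the parameters, so $m_k<\infty$. By (14), $kF_{j,k}=\sum_ix_i(y_iF_j)_{k-1}+AF_{j,k}$. Each $y_iF_j$ is a combination of the $F_l$ with coefficients bounded on $K$, as $y_i$ acts by $\langle y_i,z\rangle$ plus a constant matrix. So (15) gives
$$(k-C_A)\,m_k\le C_K\sqrt{k+C_A}\;m_{k-1}.$$
For large $k$ this is $m_k\le C'k^{-1/2}m_{k-1}$, so $m_k^2\le C''(C'^2)^k/k!$, and the first claim follows.

The terms of $(gF_i,F_j)$ are bounded by $m_k^2$. By (15), $\|(xF)_k\|\le\|x\|\sqrt{k+C_A}\,\|F_{k-1}\|$, so the terms of $(gxF_i,F_j)$ are bounded by $\|x\|\sqrt{k+C_A}\,m_{k-1}m_k$. Both bounds are summable. By (18), (17) and the chain rule, every first derivative of $F_{j,k}$ in the parameters is a combination, with bounded coefficients, of terms $(xF_l)_k$ and $s(F_l)_k$, because $(\alpha_s^\vee)^{-1}$ is a bounded matrix in the frame. So its norm is at most $C(\sqrt{k+C_A}\,m_{k-1}+m_k)$, and the series of derivatives are dominated by convergent numerical series. This allows termwise differentiation. The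 adjunction $(xF,G)=\sum_k(xF_{k-1},G_k)=\sum_k(F_{k-1},x^*G_k)=(F,x^*G)$, and likewise for $y$ and $g$, holds degree by degree, and all series converge absolutely; note $xgF=g(g^{-1}x)F$ and $ygF=g(g^{-1}y)F$. $\square$

## 10. Convergence of $e^{-t^2|z|^2}(F_{tz},G_{tz})$ along rays

**Setup.** Let $\Omega\subset Y$ be a small ball. Pull $E'^{(N)}$ back along $\Omega\times(0,\infty)\to Y$, $(z,t)\mapsto tz$. The base is contractible, so there is a flat frame $F_1,\dots,F_d$; the value of a flat section is written $F_{t,z}\in E'^{(N)}_{tz}$. By (18), moving $tz$ in the real direction $z$, or $z$ in the direction $y$,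
$$\partial_tF_{t,z}=x_z^\flat F_{t,z},\qquad\bar\partial_yF_{t,z}=t\,x_y^\flat F_{t,z},\qquad\partial_yF_{t,z}=0\qquad(y\in\mathfrak h^{W'}).\tag{19}$$
Fix a compact $K\subset\Omega$. Constants $C$ are uniform for $z\in K$, $t\ge1$, and may change from line to line. For $F,G$ in the span of the frame and $g\in W$ put
$$q_g^{F,G}=e^{-t^2|z|^2}(gF_{t,z},G_{t,z}),\qquad p=\sum_ie^{-t^2|z|^2}\|F_i\|^2>0 .$$
By Cauchy–Schwarz $|q_g^{F_i,F_j}|\le p$. (If $E'^{(N)}=0$ there is nothing to do.)

**Step 1: the evolution equation.** We compute $\partial_tq_g$, as (10) did for $W=\{1,s\}$. On $E'_{tz}$ a vector $v\in\mathfrak h$ acts as $t\langle v,z\rangle+v_\perp$. Apply Lemma 4 at $tz$ with $x=x_z$; as $x_z(\alpha_s^\vee)=\langle\alpha_s^\vee,z\rangle$,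
$$x_z^\flat F=x_zF-\frac1t\sum_{s\in S\setminus S'}a_s\,s\,r_sF,\qquad r_s=\Big(1+\frac{(\alpha_s^\vee)_\perp}{t\langle\alpha_s^\vee,z\rangle}\Big)^{-1}.\tag{20}$$
In the frame, $(\alpha_s^\vee)_\perp$ is a constant nilpotent matrix, and $|\langle\alpha_s^\vee,z\rangle|$ is bounded below on $K$. So $r_s$, a finite Neumann series, is a bounded matrix for $z\in K$, $t\ge1$. Next, by Lemma 5 and $gx_zg^{-1}=x_{gz}$,
$$(gF,x_zG)=(zgF,G)=(g\,(g^{-1}z)F,G)=t\langle g^{-1}z,z\rangle(gF,G)+(g(g^{-1}z)_\perp F,G),$$
$$(gx_zF,G)=(x_{gz}gF,G)=(gF,(gz)G)=t\langle g^{-1}z,z\rangle(gF,G)+(gF,(gz)_\perp G).$$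
In the second line the scalar is $\overline{t\langle gz,z\rangle}=t\langle z,gz\rangle=t\langle g^{-1}z,z\rangle$. Since $\partial_t(gF,G)=(gx_z^\flat F,G)+(gF,x_z^\flat G)$ and $(gF,sr_sG)=(s^{-1}gF,r_sG)$, we obtain
$$\partial_tq_g^{F,G}=2t\big(\langle g^{-1}z,z\rangle-|z|^2\big)q_g^{F,G}+q_g^{(g^{-1}z)_\perp F,G}+q_g^{F,(gz)_\perp G}-\frac1t\sum_{s\in S\setminus S'}\Big(a_sq_{gs}^{r_sF,G}+\overline{a_s}\,q_{s^{-1}g}^{F,r_sG}\Big).\tag{21}$$

**Step 2: a first bound for $p$.** This is the crude estimate, needed to compare $p$ at different times. For $g=1$ the first three terms of (21) vanish, since $z\in\mathfrak h^{W'}$ gives $z_\perp=0$. So $|\partial_tp|\le\frac Ctp$, hence $p(t')\le(t/t')^Cp(t)$ for $1\le t'\le t$.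

**Step 3: off-diagonal decay.** Here we gain a factor $1/t$ for $g\notin W'$. For such $g$ we have $gz\ne z$, and $|z|^2-\mathrm{Re}\langle g^{-1}z,z\rangle=\frac12|z-g^{-1}z|^2\ge\delta_0>0$ on $K$. By (21), $q_g=q_g^{F_i,F_j}$ satisfies $\partial_tq_g=\gamma q_g+\eta$ with $\mathrm{Re}\,\gamma\le-2\delta_0t$ and $|\eta|\le Cp$. By variation of constants and Step 2,
$$|q_g(t)|\le e^{-\delta_0(t^2-1)}p(1)+C\!\int_1^t\!e^{-\delta_0(t^2-t'^2)}p(t')\,dt'\le p(t)\Big[e^{-\delta_0(t^2-1)}t^C+C\!\int_1^t\!e^{-\delta_0(t^2-t'^2)}\Big(\frac t{t'}\Big)^Cdt'\Big].$$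
For $t'\ge t/2$ we have $(t/t')^C\le2^C$ and $t^2-t'^2\ge t(t-t')$, so this part of the integral is at most $2^C/(\delta_0t)$. For $t'<t/2$ we have $(t/t')^C\le t^C$ and $t^2-t'^2\ge\frac34t^2$, so this part is at most $t^{C+1}e^{-\frac34\delta_0t^2}$. The bracket is $O(1/t)$, and
$$|q_g^{F_i,F_j}|\le\frac Ct\,p(t)\qquad(g\in W\setminus W').\tag{22}$$

**Step 4: the limit.** For $g=1$ the only group elements on the right of (21) are $s^{\pm1}$ with $s\in S\setminus S'$, and these are not in $W'$. Since the $r_s$ are bounded, (22) yields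
$$|\partial_tq_1^{F_i,F_j}|\le Ct^{-2}p,\qquad|\partial_tp|\le Ct^{-2}p .\tag{23}$$
Now $t^{-2}$ is integrable. So $p$ is bounded on $K\times[1,\infty)$, $q_g^{F_i,F_j}=O(1/t)$ for $g\notin W'$, and, uniformly on $K$, the limit
$$B_z(F,G):=\lim_{t\to\infty}e^{-t^2|z|^2}(F_{t,z},G_{t,z})$$
exists. For $F,G\in E'_z$, extended flatly along the ray with $F_{1,z}=F$ and $G_{1,z}=G$, this is a positive semidefinite Hermitian form on $E'_z=\bigcup_NE'^{(N)}_z$. It does not depend on $N$, since the flat structure of $E'^{(N)}$ is the restriction of that of $E'^{(N+1)}$, nor on the frame.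

## 11. The limit form is contravariant, flat and positive definite

**Step 1: contravariance for $H_{c'}(W',\mathfrak h_{W'})$.** We claim
$$B_z(gF,gG)=B_z(F,G)\quad(g\in W'),\qquad B_z(x_y^\flat F,G)=B_z(F,yG)\quad(y\in\mathfrak h_{W'}).\tag{24}$$
For $g\in W'$ the sections $gF,gG$ are flat and $(gF,gG)=(F,G)$. For $y\in\mathfrak h_{W'}$ the sections $x_y^\flat F$ and $yG$ are flat. At $tz$, Lemma 4 and $x_y^*=y$ give
$$(x_y^\flat F,G)=(F,yG)-\sum_{s\in S\setminus S'}\frac{a_s\,x_y(\alpha_s^\vee)}{t\langle\alpha_s^\vee,z\rangle}\,(s\,r_sF,G).$$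
After multiplication by $e^{-t^2|z|^2}$ the sum is $\frac1t$ times a bounded quantity and tends to $0$. Conjugating, also $B_z(yF,G)=B_z(F,x_y^\flat G)$.

**Step 2: flatness.** We show that $B_z(F,G)$ is locally constant in $z$ for flat $F,G$. Let $h_t(z)=e^{-t^2|z|^2}(F_{t,z},G_{t,z})$ and $y\in\mathfrak h^{W'}$. By (19), $\bar\partial_y(F,G)=t(x_y^\flat F,G)+(F,\partial_yG)=t(x_y^\flat F,G)$. Further, $(x_yF,G)=(F,yG)=t\langle z,y\rangle(F,G)$, because $y$ acts on $E'_{tz}$ by $t\langle y,z\rangle$, and $\bar\partial_y|z|^2=\langle z,y\rangle$. Inserting Lemma 4, the terms $\pm t^2\langle z,y\rangle h_t$ cancel: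
$$\bar\partial_yh_t=-\sum_{s\in S\setminus S'}a_s\,\frac{x_y(\alpha_s^\vee)}{\langle\alpha_s^\vee,z\rangle}\;q_s^{r_sF,G}=O(1/t)\tag{25}$$
locally uniformly in $z$, by Step 4 of Section 10. Exchanging $F$ and $G$ and conjugating, $\partial_yh_t=O(1/t)$. So all first derivatives of $h_t$ tend to $0$ locally uniformly, while $h_t\to B_z(F,G)$ locally uniformly. Hence $B_z(F,G)$ is locally constant.

**Step 3: positivity on $E'^{(1)}_z$.** Let $0\ne F\in E'^{(1)}_z$. Its flat transport stays in $E'^{(1)}$ and is never $0$. In (21) with $F=G$ all operators $v_\perp$ vanish and $r_s=1$, so the system $(q_g^{F,F})_{g\in W}$ is closed, and $|q_g^{F,F}|\le q_1^{F,F}$. Steps 2–4 of Section 10 therefore apply to this system with $p=q_1^{F,F}=e^{-t^2|z|^2}\|F_{t,z}\|^2>0$ and $K=\{z\}$, and give $|\partial_tp|\le Ct^{-2}p$. Hence $B_z(F,F)=p(\infty)\ge p(1)\exp\big(-C\int_1^\infty t^{-2}dt\big)=p(1)e^{-C}>0$.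

**Step 4: positivity on all of $E'_z$.** By (24) the radical of the semidefinite form $B_z$ is an $H_{c'}(W',\mathfrak h_{W'})$-submodule of $E'_z$. Suppose it contains a nonzero vector. Since $\mathfrak h_{W'}$ acts by commuting, locally nilpotent operators, applying them as long as the result is nonzero produces a nonzero vector of the radical killed by $\mathfrak h_{W'}$, that is, a nonzero element of $E'^{(1)}_z$ in the radical. This contradicts Step 3. So $B_z$ is positive definite.

## 12. From $E'_z$ to $R_z$: proof of Theorem 1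

**Step 1: $E'_z$ lies in $\mathcal O_{c'}(W',\mathfrak h_{W'})$.** We need weight spaces that are finite dimensional in order to dualize. We may assume $E'_z\ne0$. Let $eu'=\sum_ix_i^\flat y_i-\sum_{s\in S'}a_ss$, the sum over an orthonormal basis of $\mathfrak h_{W'}$. As $y_i$ lowers and $x_i^\flat$ raises the index of $E'^{(N)}_z$ by one, $eu'$ preserves each finite-dimensional $E'^{(N)}_z$. By (24) and (6) it is self-adjoint for $B_z$. So it is diagonalizable with real eigenvalues and orthogonal eigenspaces, $E'_z=\bigoplus_\mu E'_z[\mu]$; by the commutation relations of Section 7, $x^\flat$ raises and $y$ lowers $\mu$ by $1$.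

Let $\mu_0$ be the minimal eigenvalue on $E'^{(1)}_z$. If $v\in E'_z[\mu]$ and $y_1\cdots y_jv\ne0$, then applying further $y$'s we reach a nonzero element of $E'^{(1)}_z$ of weight at most $\mu-j$, so $j\le\mu-\mu_0$. Hence all weights are at least $\mu_0$, and $E'_z[\mu]\subset E'^{(N)}_z$ for $N>\mu-\mu_0$ is finite dimensional. Let $P$ be the submodule generated by $E'^{(1)}_z$. It is graded, so $E'_z=P\oplus P^\perp$, and $P^\perp$ is a submodule. A vector of $P^\perp$ killed by $\mathfrak h_{W'}$ lies in $E'^{(1)}_z\subset P$, so it is $0$; therefore $P^\perp=0$, as in Step 4 of Section 11. Since $E'^{(1)}_z$ is $W'$-stable, finite dimensional and killed by $\mathfrak h_{W'}$, the module $E'_z=P$ is finitely generated over the polynomial algebra in the $x^\flat$.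

**Step 2: the nilpotent part of $\overline M_z$ for $y^\flat$.** Write $V^\dagger$ for the space of antilinear functionals on $V$. Then $\overline M_z=(E'_z)^\dagger=\prod_\mu E'_z[\mu]^\dagger$. By (16), $v\in\overline M_z$ is killed by all $N$-fold products of $y^\flat$, $y\in\mathfrak h_{W'}$, if and only if it annihilates the span of all $x_1^\flat\cdots x_N^\flat E'_z$ with $x_i\in T(\mathfrak h_{W'})$. This span is graded, and it has finite codimension because $E'_z$ is finitely generated over the $x^\flat$. So such $v$ lies in $\bigoplus_\mu E'_z[\mu]^\dagger$. Conversely the span has weights at least $\mu_0+N$, so any $v\in E'_z[\mu]^\dagger$ is killed once $N>\mu-\mu_0$. Hence the $y^\flat$-nilpotent part of $\overline M_z$ is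
$$R_z^\flat=\bigoplus_\mu E'_z[\mu]^\dagger .$$

**Step 3: transfer of the form.** Define $j:E'_z\to R^\flat_z$ by $(j(F),G)=B_z(F,G)$. It is linear, and bijective because the weight spaces are finite dimensional and orthogonal and $B_z$ is positive definite. It intertwines $(x^\flat,g,y)$ with $(x,g,y^\flat)$: by (16) and (24),
$$(x_y\,jF,G)=(jF,yG)=B_z(F,yG)=B_z(x_y^\flat F,G)=(j(x_y^\flat F),G),$$
$$(y^\flat jF,G)=(jF,x_y^\flat G)=B_z(F,x_y^\flat G)=B_z(yF,G)=(j(yF),G),$$
and similarly for $g\in W'$. So $\beta_z^\flat(jF,jG):=B_z(F,G)$ is a positive definite contravariant form on $R^\flat_z$ for the action $(x,g,y^\flat)$. For flat sections $F,G$ of $E'$ the number $(jF_z,G_z)=B_z(F_z,G_z)$ is locally constant by Step 2 of Section 11; since flat sections of $E'$ and $\nabla^\flat$-flat sections are dual to each other, $jF$ is $\nabla^\flat$-flat. Hence $\beta^\flat$ is $\nabla^\flat$-flat.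

**Step 4: removing the twist.** We return from $y^\flat$ to $y'$. By (13), multiplication by $u$, acting on $\mathcal M_N$ through its class modulo $\mathfrak n^N$, is an isomorphism from $(\overline M_z;x,g,y')$ to $(\overline M_z;x,g,y^\flat)$. It carries $R_z$ onto $R^\flat_z$ and $\nabla$-flat sections to $\nabla^\flat$-flat sections. Put $\beta_z(v,w)=\beta_z^\flat(uv,uw)$. Branches of $u$ differ by unimodular constants, which cancel in $\beta$, so $\beta$ is well defined on all of $Y$. It is positive definite, contravariant and $\nabla$-flat. For a finite orthogonal sum of irreducibles take the orthogonal sum of the forms. With Lemma 3 this proves the first claim of Theorem 1.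

**Step 5: decomposition.** Now $M$ is any unitary module. Fix $b\in Y$. By Steps 1–4, $R_b$ lies in $\mathcal O_{c'}(W',\mathfrak h_{W'})$ and is unitary, so by Step 2 of Section 7 it is a finite sum of irreducibles:
$$R_b=\bigoplus_{i\in I}M_i\otimes V_i,\qquad V_i=\mathrm{Hom}_{H_{c'}}(M_i,R_b),$$
with $M_i$ pairwise non-isomorphic irreducibles and $V_i$ a finite-dimensional $\pi_1(Y,b)$-module. Each $M_i$ embeds in $R_b$, so it is unitary, with some form $\beta_i$. For $f,h\in V_i$, $(m,m')\mapsto\beta_b(fm,hm')$ is a contravariant sesquilinear form on $M_i$. The eigenspaces of the Euler element are finite dimensional and are orthogonal for it as well as for $\beta_i$. So it can be written $\beta_i(\varphi m,m')$ with $\varphi$ an $H_{c'}$-endomorphism of $M_i$, and by Schur's lemma $\varphi$ is a scalar: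
$$\beta_b(fm,hm')=\langle f,h\rangle_i\,\beta_i(m,m').$$
Then $\langle\,,\rangle_i$ is Hermitian and positive definite, because $\beta_b$ and $\beta_i$ are. It is $\pi_1(Y,b)$-invariant, because $\beta$ is flat: $\beta_b(\gamma fm,\gamma hm')=\beta_b(fm,hm')$ for $\gamma\in\pi_1(Y,b)$. Hence $Res'(M)=\bigoplus_iM_i\boxtimes V_i$ with all $M_i$ and $V_i$ unitary. This completes the proof of Theorem 1. $\blacksquare$

The answer does not depend on how $Res'(M)$ is written. Let $Res'(M)\cong\bigoplus_jM'_j\boxtimes V'_j$ with nonzero factors. A nonzero vector of $V'_j$ embeds $M'_j$ into $R_b$ as an $H_{c'}$-module, so $M'_j$ is unitary. It contains some $M_i$, and a nonzero element of $\mathrm{Hom}(M_i,M'_j)$ embeds $V'_j$ into $V_i$ as a $\pi_1(Y,b)$-module, so $V'_j$ is unitary.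

## 13. Invariance under $N_W(W')$ and the functor $KZ$: proof of Theorem 2

For irreducible $M$ use the form $\beta$ just constructed; for general $M$ take the orthogonal sum over an orthogonal decomposition into irreducibles. So let $M$ be irreducible.

**Step 1: invariance of $B$ and $\beta^\flat$.** Let $n\in N_W(W')$. The stabilizer of $nz$ is $nW'n^{-1}=W'$ for $z\in Y$, so $n$ acts on $Y$; it preserves $\mathfrak h^{W'}$ and $\mathfrak h_{W'}$. It maps $E'_z$ to $E'_{nz}$, and $nx_y^\flat n^{-1}=ne_zx_ye_zn^{-1}=x_{ny}^\flat$. If $F$ is flat, then the section $w\mapsto nF_{n^{-1}w}$ satisfies (18), because $\bar\partial_y(nF_{n^{-1}w})=n\,x^\flat_{n^{-1}y}F_{n^{-1}w}=x_y^\flat\,nF_{n^{-1}w}$; so $n$ maps flat sections to flat sections. As $n$ preserves $(\,,)$ and $|z|$, $B_{nz}(nF,nG)=B_z(F,G)$. Since $(nm,nF)=(m,F)$, we get $(j(nF),nG)=B_z(F,G)=(jF,G)=(n\,jF,nG)$, so $j(nF)=n\,jF$ and $\beta^\flat_{nz}(nv,nw)=\beta^\flat_z(v,w)$.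

**Step 2: invariance of $\beta$.** The element $n$ permutes the hyperplanes $H\not\supset\mathfrak h^{W'}$, $a_{nH}=a_H$ is real, and $n\alpha_H$ is a unimodular multiple of $\alpha_{nH}$, both having norm $1$. A real power of a unimodular number is unimodular, so $n$ carries $u$ to $u$ up to a unimodular constant. Therefore $\beta_{nz}(nv,nw)=\beta_z(v,w)$.

**Step 3: $W'=1$.** Then $\mathfrak h_{W'}=0$, $\mathfrak n=0$, and $(R,\nabla)$ is $M|_{\mathfrak h_{reg}}$ with the connection $y'=y+\sum_sa_s\frac{\alpha_s(y)}{\alpha_s}(1-s)$ of (11). Here $N_W(W')=W$, and by Definition 8 $KZ(M)$ is the monodromy of the descent of $(R,\nabla)$ to $\mathfrak h_{reg}/W$ by its $W$-equivariant structure. The form $\beta$ is flat and $W$-invariant, so it descends to $\mathfrak h_{reg}/W$, where it is a flat positive definite Hermitian form. Hence $KZ(M)$ is a unitary representation of $\pi_1(\mathfrak h_{reg}/W)$. $\blacksquare$
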